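\title{Every block has a uniform almost-source algebra}

\begin{abstract}
Let $b$ be a block of a finite group $G$ over a complete discrete valuation ring $\mathcal{O}$ with algebraically closed residue field of characteristic $p$, and let $D$ be a defect group of $b$. We prove the conjecture of Barker and Gelvin that there is an almost-source idempotent $i$ of $b$ such that the algebra $i\mathcal{O}Gi$ has a basis that consists of units and is stable under left and right multiplication by $D$. The idempotent $i$ is built by a descending induction over the local pointed groups, arranged so that its multiplicities are constant on $G$-conjugacy classes. This invariance produces units fixed by the twisted diagonal subgroups of $D\times D$, and a genericity argument turns them into a basis. The classification of finite simple groups is not used.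
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $G$ a finite group, and $\mathcal{O}$ a complete discrete valuation ring with maximal ideal $J(\mathcal{O})$ and algebraically closed residue field $k$ of characteristic $p$. The case $\mathcal{O}=k$, $J(\mathcal{O})=0$ is allowed. The group $G$ acts on itself, on its subgroups and on $\mathcal{O}G$ by conjugation, written ${}^gx=gxg^{-1}$, and a subgroup in the exponent denotes fixed points. For a $p$-subgroup $Q$ of $G$, the \emph{Brauer homomorphism}
\[
\mathrm{Br}_Q:(\mathcal{O}G)^Q\to kC_G(Q),\qquad \sum_{g\in G}a_g\,g\ \longmapsto \sum_{g\in C_G(Q)}\bar a_g\,g ,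
\]
is a surjective homomorphism of algebras. A \emph{block} of $\mathcal{O}G$ is a primitive idempotent $b$ of the center of $\mathcal{O}G$, and a \emph{defect group} of $b$ is a $p$-subgroup $D$ that is maximal subject to $\mathrm{Br}_D(b)\neq0$.

\begin{definition}\label{def:uniform}
Let $b$ be a block of $\mathcal{O}G$ with defect group $D$. An idempotent $i\in(\mathcal{O}Gb)^D$ is an \emph{almost-source idempotent} if $\mathrm{Br}_D(i)\neq0$ and, for every $Q\le D$, there is a unique block $e_Q$ of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q\neq0$. The algebra $A=i\mathcal{O}Gi$, together with the group homomorphism $D\to A^\times$, $u\mapsto ui$, is then an \emph{almost-source algebra} of $\mathcal{O}Gb$. An $\mathcal{O}$-basis $X$ of $A$ is \emph{unital and $D\times D$-stable} if it consists of units of $A$ and $uXv^{-1}=X$ for all $u,v\in D$. The algebra $A$ is \emph{uniform} if it has such a basis.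
\end{definition}

Barker and Gelvin conjectured that every block algebra has a uniform almost-source algebra \cite[Conjecture 1.3]{BG}. This is known when $G$ is $p$-solvable. We prove it in general.

\begin{theorem}\label{thm:main}
For every finite group $G$ and every block $b$ of $\mathcal{O}G$, the block algebra $\mathcal{O}Gb$ has a uniform almost-source algebra.
\end{theorem}

\subsection*{What the condition asks}
The group algebra itself has the basis $G$, which consists of units and is permuted by $D\times D$ through $(u,v)\cdot x=uxv^{-1}$. The stabilizer of $g$ is the twisted diagonal $\{({}^gv,v):v\in D\cap g^{-1}Dg\}$, so the basis records which isomorphisms between subgroups of $D$ are induced by conjugation in $G$. A uniform almost-source algebra is a corner $i\mathcal{O}Gi$ of the block that keeps a basis of this kind. If $kC_G(Q)$ has only one block for every $Q\le D$, for instance if $G$ is a $p$-group, then $b=1$, and $i=1$ with $X=G$ settles the question. In general one has to cut down.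

\begin{example}\label{ex:dihedral}
Let $p$ be odd, let $m\ge3$ be prime to $p$, and let $G=C\rtimes\langle t\rangle$ be dihedral of order $2pm$, with $C=D\times E$ cyclic, $|D|=p$ and $|E|=m$. Let $\lambda:E\to\mathcal{O}^\times$ be a faithful character, so $\lambda\ne\lambda^{-1}$, and let $e_\lambda=\frac1m\sum_{x\in E}\lambda(x^{-1})x$. Then ${}^te_\lambda=e_{\lambda^{-1}}$ is orthogonal to $e_\lambda$, and $b=e_\lambda+e_{\lambda^{-1}}$ is central. Since $e_\lambda te_\lambda=e_\lambda e_{\lambda^{-1}}t=0$, we have $e_\lambda\mathcal{O}Ge_\lambda=\mathcal{O}Ce_\lambda\cong\mathcal{O}D$. Hence $\mathcal{O}Gb\cong M_2(\mathcal{O}D)$ has a local center, and $b$ is a block. Now $C_G(D)=C$, and $\mathrm{Br}_D(b)=\bar e_\lambda+\bar e_{\lambda^{-1}}$ is a sum of two blocks of $kC$. So $D$ is a defect group of $b$, but $b$ is not an almost-source idempotent. The idempotent $i=e_\lambda$ is one, and $De_\lambda$ is a unital $D\times D$-stable basis of $i\mathcal{O}Gi$.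
\end{example}

A unit in a stable basis carries numerical information. Let $\phi:Q\to P$ be an isomorphism between subgroups of $D$, and let $w$ be a unit of $A$ with $\phi(v)w=wv$ for all $v\in Q$. Then $a\mapsto waw^{-1}$ is an isomorphism $A^Q\to A^P$. It matches the points of $Q$ on $A$, that is, the conjugacy classes of primitive idempotents of $A^Q$, with the points of $P$ on $A$, and it preserves the multiplicity of a point, that is, the number of times the point occurs in a primitive decomposition of $1_A$. By a theorem of \cite{BG}, uniformity is equivalent to the following invariance property with respect to the fusion system $\mathcal{F}$ on $D$ associated with $A$: for every $\mathcal{F}$-isomorphism $\phi:Q\to P$ there is a bijection between the points $\alpha$ of $P$ on $A$ and the points $\beta$ of $Q$ on $A$ such that $\alpha\leftrightarrow\beta$ exactly when $\phi$ is an $A$-fusion $Q_\beta\to P_\alpha$ in Puig's sense, and corresponding points have equal multiplicities $m_A(P_\alpha)=m_A(Q_\beta)$. We do not use this theorem, but it tells us what to aim for: an almost-source idempotent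 whose multiplicities are invariant under fusion.

There are two obvious candidates. The block $b$ is fixed by $G$, so its multiplicities are invariant under $G$-conjugation, but it may fail to be an almost-source idempotent. A \emph{source idempotent}, that is, a primitive idempotent $i_0$ of $(\mathcal{O}Gb)^D$ with $\mathrm{Br}_D(i_0)\neq0$, is an almost-source idempotent (this follows from Lemmas \ref{lem:block} and \ref{lem:adapted} below), but we have no control over its multiplicities. An almost-source idempotent need not be primitive, so one may look between $i_0$ and $b$: start from $i_0$ and add primitive summands of $b-i_0$ until the multiplicities balance. The difficulty is to see that the numbers of summands required are nonnegative integers, and that $b$ contains that many summands of the right kind.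

\subsection*{Plan of the proof}
Section \ref{sec:model} carries out the balancing by hand in a model with $G$-sets in place of blocks. Section \ref{sec:background} recalls the standard facts. In Section \ref{sec:types} we attach to each primitive idempotent of $(\mathcal{O}Gb)^H$, for a $p$-subgroup $H$, a \emph{type}, and show that an idempotent of $(\mathcal{O}Gb)^H$ is determined up to conjugacy by its multiplicities at local points. Section \ref{sec:adapted} reads the almost-source condition off the types. Section \ref{sec:basis} shows that invariant multiplicities yield a unital stable basis (Proposition \ref{prop:uniform}). Section \ref{sec:sylow} proves a Sylow-type lemma for local pointed groups, and Section \ref{sec:construction} constructs the idempotent (Theorem \ref{thm:construction}) and deduces Theorem \ref{thm:main}.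

\section{A model: invariant subsets of a $G$-set}\label{sec:model}

Nothing in this section is used later. Let $D$ be a Sylow $p$-subgroup of $G$ and $\Omega$ a finite $G$-set. Call a $D$-invariant subset $X\subseteq\Omega$ \emph{stable} if $|X^R|=|X^{R'}|$ whenever $R,R'\le D$ are conjugate in $G$. The set $\Omega$ is stable. We want to enlarge a given union of $D$-orbits to a stable subset by adding as little as possible.

For $R\le D$ let $r_R(X)$ be the number of $D$-orbits in $X$ that are isomorphic to $D/R$. It can be read off from $X^R$ alone: \emph{$r_R(X)$ is the number of free orbits of $N_D(R)/R$ on $X^R$.} Indeed, a point $x\in X^R$ with stabilizer $D_x$ has a free orbit if and only if $N_{D_x}(R)=R$, and in the $p$-group $D_x$ this means $D_x=R$; moreover $(D/R)^R=N_D(R)/R$ is a single orbit.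

Take $p=2$ and let $G\cong S_4$ be the rotation group of a cube whose face centers lie on the coordinate axes. Let $D$ be the stabilizer of the $z$-axis, a dihedral group of order $8$. Let $V\trianglelefteq G$ be the group of order $4$ generated by the half-turns about the three axes, and let $Z$ and $P$ be generated by the half-turns about the $z$-axis and the $x$-axis. Then $N_D(Z)=D$ and $N_D(P)=V$. The group $D$ has two more subgroups of order $4$, one cyclic and one noncyclic and not normal in $G$, and its involutions outside $V$ are odd permutations. So $Z$ and $P$ represent the only two $D$-classes of subgroups of $D$ that fuse in $G$, and $X$ is stable if and only if $|X^Z|=|X^P|$.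

Let $X_1\subseteq\Omega$ be a union of $D$-orbits, none isomorphic to $D/P$. The group $V/P$ of order $2$ has no free orbit on $X_1^P$, so $|X_1^P|=|X_1^V|$. On the other side, $|X_1^Z|=|X_1^V|+2r$, where $r$ is the number of free orbits of $V/Z$ on $X_1^Z$. An orbit $D/P$ has two points fixed by $P$ and none fixed by $Z$. So the deficit $|X_1^Z|-|X_1^P|=2r$ is repaired by adding exactly $r$ orbits $D/P$, provided $\Omega$ contains them. It does. Let $h\in G$ be a rotation of order $3$ that carries the $x$-axis to the $z$-axis, so ${}^hP=Z$ and ${}^hV=V$. Then $h^{-1}X_1$ is a $V$-invariant subset of $\Omega$, and $V/P$ has $r$ free orbits on $(h^{-1}X_1)^P\subseteq\Omega^P$. Hence $r\le r_P(\Omega)$.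

For instance, let $\Omega$ be the set of six faces and $X_1$ the set of the top and bottom faces. Then $|X_1^Z|=2$, $|X_1^P|=0$ and $r=1$. The set $h^{-1}X_1$ consists of the two faces met by the $x$-axis, and the orbit to be added is the set of four side faces.

Three features of this computation will reappear.
\begin{itemize}
\item The comparison takes place over $N_D(P)=V$, and it works because $X_1$ and $h^{-1}X_1$ already agree at the overgroups of $P$ in $N_D(P)$. In general one therefore treats large subgroups first.
\item The roles of $Z$ and $P$ cannot be exchanged. The element $h$ conjugates $P$ to $Z$ and $N_D(P)$ into $D$; no element conjugates $Z$ to $P$ and $N_D(Z)=D$ into $D$. Numerically, $X_1=D/P$ has $|X_1^P|=2$ and $|X_1^Z|=0$, while $D/Z$ has four points fixed by $Z$ and none fixed by $P$, so no number of copies of $D/Z$ balances $X_1$. One may prescribe the number of orbits only for the subgroup with the largest normalizer in $D$.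
\item The supply of orbits comes from the inclusion $h^{-1}X_1\subseteq\Omega$, that is, from the $G$-invariance of $\Omega$.
\end{itemize}
In the proof, $\Omega$ becomes the block $b$, a $D$-invariant subset becomes an idempotent of $(\mathcal{O}Gb)^D$, an orbit becomes a primitive idempotent, its stabilizer becomes its type, and $X^R$ becomes a module over a quotient of a normalizer, whose dimension is a multiplicity. Two things are new for blocks. A subgroup $R$ carries several such modules, of which only those belonging to the block $e_R$ are allowed, and $D$ is no longer a Sylow subgroup, so the existence of $h$ has to be derived from the conjugacy of maximal Brauer pairs.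

\section{Standard facts}\label{sec:background}

From now on $b$ is a block of $\mathcal{O}G$ with defect group $D$, and $B=\mathcal{O}Gb$, an algebra with identity $b$ on which $G$ acts by conjugation.

\subsection*{Idempotents}
Let $\Lambda$ be an $\mathcal{O}$-algebra that is finitely generated as an $\mathcal{O}$-module, with Jacobson radical $J(\Lambda)$. A \emph{primitive decomposition} of an idempotent $i$ is an expression of $i$ as a sum of pairwise orthogonal primitive idempotents, which we call its \emph{members}. A \emph{point} of $\Lambda$ is a conjugacy class of primitive idempotents under $\Lambda^\times$. The following facts rest on the completeness of $\mathcal{O}$, through the lifting of idempotents.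
\begin{itemize}
\item[(I1)] $J(\mathcal{O})\Lambda\subseteq J(\Lambda)$ and $J(\Lambda)^n\subseteq J(\mathcal{O})\Lambda$ for some $n$. The radical contains no nonzero idempotent. As $k$ is algebraically closed, every simple quotient of $\Lambda$ is a matrix algebra over $k$.
\item[(I2)] An idempotent $i$ is primitive if and only if $i\Lambda i$ is a local ring. A surjective algebra homomorphism sends a primitive idempotent to $0$ or to a primitive idempotent.
\item[(I3)] The Krull--Schmidt theorem holds for finitely generated $\Lambda$-modules.
\item[(I4)] (Rosenberg's lemma) A primitive idempotent that lies in a sum of ideals lies in one of them.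
\item[(I5)] Points correspond bijectively to maximal ideals: for a point $\delta$ there is a unique maximal ideal $\mathfrak{m}_\delta$ with $\delta\not\subseteq\mathfrak{m}_\delta$. Every other point lies in $\mathfrak{m}_\delta$, and every ideal that does not contain $\delta$ lies in $\mathfrak{m}_\delta$.
\item[(I6)] Two idempotents are conjugate by a unit if and only if primitive decompositions of them have equally many members in each point.
\end{itemize}

\subsection*{Traces}
Let a finite group $H$ act on an $\mathcal{O}$-module $M$. For $R\le H$ the relative trace $\mathrm{Tr}_R^H:M^R\to M^H$ is $x\mapsto\sum_{h\in H/R}{}^hx$, and $\mathrm{Tr}_R^H\circ\mathrm{Tr}_{R'}^R=\mathrm{Tr}_{R'}^H$. For $P,R\le H$ and $x\in M^P$, the \emph{Mackey formula} reads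
\begin{equation}\label{eq:mackey}
\mathrm{Tr}_P^H(x)=\sum_{h\in R\backslash H/P}\mathrm{Tr}^R_{R\cap{}^hP}({}^hx).
\end{equation}
If $H\le G$ and $M=B$, then $\mathrm{Tr}_R^H(axc)=a\,\mathrm{Tr}_R^H(x)\,c$ for $a,c\in B^H$, so $\mathrm{Tr}_R^H$ maps ideals of $B^R$ onto ideals of $B^H$.

Let $\bar N$ be a finite group and $M,M'$ finite-dimensional $k\bar N$-modules. Let $\bar N$ act on $\mathrm{Hom}_k(M',M)$ by conjugation and write $t=\mathrm{Tr}_1^{\bar N}$. \emph{Higman's criterion} states that $M$ is projective if and only if $\mathrm{id}_M\in t(\mathrm{End}_k(M))$. In that case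
\begin{equation}\label{eq:higman}
t(\mathrm{Hom}_k(M',M))=\mathrm{Hom}_{k\bar N}(M',M),
\end{equation}
because $\mathrm{id}_M=t(s)$ gives $\varphi=t(s)\varphi=t(s\varphi)$ for every $k\bar N$-linear $\varphi$. If $\bar N$ is a $p$-group, then $k\bar N$ is a local ring, so projective modules are free.

\subsection*{The Brauer homomorphism}
Let $P$ be a $p$-subgroup of $G$. We have $\mathrm{Br}_{{}^gP}({}^gx)={}^g\mathrm{Br}_P(x)$.
\begin{itemize}
\item[(B1)] The kernel of $\mathrm{Br}_P$ on $(\mathcal{O}G)^P$ is $\sum_{R<P}\mathrm{Tr}_R^P((\mathcal{O}G)^R)+J(\mathcal{O})(\mathcal{O}G)^P$. Indeed, the $P$-orbit sums $\mathrm{Tr}^P_{C_P(g)}(g)$ form a basis of $(\mathcal{O}G)^P$, and a trace from a proper subgroup has coefficients divisible by $p$ on $C_G(P)$. Multiplying by $b$, we see that $\mathrm{Br}_P$ restricts to a surjection $B^P\to kC_G(P)\mathrm{Br}_P(b)$ with kernel $\sum_{R<P}\mathrm{Tr}_R^P(B^R)+J(\mathcal{O})B^P$.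
\item[(B2)] If $Q\le P$ and $x\in B^P$, then $\mathrm{Br}_P(x)$ is the truncation of $\mathrm{Br}_Q(x)$ to $C_G(P)\le C_G(Q)$. If $Q\trianglelefteq P$, then $\mathrm{Br}_Q(x)\in(kC_G(Q))^P$, and this reads $\mathrm{Br}_P(x)=\mathrm{Br}_P(\mathrm{Br}_Q(x))$, where the outer map on the right is the Brauer homomorphism of $kG$.
\item[(B3)] If $Q\trianglelefteq P$, then $\mathrm{Br}_Q$ maps $B^P$ onto $(kC_G(Q)\mathrm{Br}_Q(b))^P$. Indeed, $C_G(Q)$ is $P$-stable, so the $P$-orbit sums on $C_G(Q)$, which span $(kC_G(Q))^P$, are images of $P$-orbit sums in $(\mathcal{O}G)^P$; now multiply by $b$.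
\end{itemize}

\subsection*{Brauer pairs}
A \emph{$b$-Brauer pair}, or simply a \emph{pair}, is a pair $(P,e)$ consisting of a $p$-subgroup $P$ of $G$ and a block $e$ of $kC_G(P)$ with $\mathrm{Br}_P(b)e\neq0$; equivalently $\mathrm{Br}_P(b)e=e$, since $\mathrm{Br}_P(b)$ is a central idempotent of $kC_G(P)$. By \cite{AB,BP} (see also \cite{AKO}), there is a $G$-stable partial order $\le$ on pairs with the following properties.
\begin{itemize}
\item[(P1)] If $(Q,f)\le(P,e)$, then $Q\le P$. If $(P,e)$ is a pair and $Q\le P$, there is exactly one block $f$ of $kC_G(Q)$ with $(Q,f)\le(P,e)$.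
\item[(P2)] Let $(Q,f)$ and $(P,e)$ be pairs with $Q\trianglelefteq P$. Then $(Q,f)\le(P,e)$ if and only if $f$ is $P$-stable and $\mathrm{Br}_P(f)e\neq0$. In that case $\mathrm{Br}_P(f)e=e$, since $\mathrm{Br}_P(f)$ is a central idempotent of $kC_G(P)$.
\item[(P3)] Maximal pairs are $G$-conjugate, and their first components are the defect groups of $b$.
\item[(P4)] If $(Q,f)\le(P,e)$ and $(R,f')\le(P,e)$ with $Q\le R$, then $(Q,f)\le(R,f')$.
\end{itemize}
Property (P4) follows from the others: the pair below $(R,f')$ with first component $Q$ lies below $(P,e)$, so it is $(Q,f)$ by (P1).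

We fix a maximal pair $(D,e_D)$, and for $Q\le D$ we let $e_Q$ be the block with $(Q,e_Q)\le(D,e_D)$. These will be the blocks of Definition \ref{def:uniform} for the idempotent that we construct. By (P1), if ${}^g(Q,e_Q)\le(D,e_D)$ then ${}^ge_Q=e_{{}^gQ}$. This holds for all $g\in D$, since $D$ centralizes $kC_G(D)$ and so fixes $(D,e_D)$.

\section{Multiplicity modules and types}\label{sec:types}

\subsection*{Local pointed groups}
Let $P$ be a $p$-subgroup of $G$ and $\delta$ a point of $B^P$. We write $P_\delta$ for the pair $(P,\delta)$, and the letter $\delta$ is always understood to remember $P$. Let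
\[
\pi_\delta:B^P\to B^P/\mathfrak{m}_\delta=S_\delta=\mathrm{End}_k(V_\delta)
\]
be the simple quotient of (I5). For an idempotent $i\in B^P$ put
\[
V_\delta(i)=\pi_\delta(i)V_\delta,\qquad m_\delta(i)=\dim_kV_\delta(i).
\]
By (I2) and (I5), $\pi_\delta$ sends the elements of $\delta$ to idempotents of rank $1$ and the other primitive idempotents to $0$. So $m_\delta(i)$ is the number of members in $\delta$ of a primitive decomposition of $i$ in $B^P$, the \emph{multiplicity} of $\delta$ in $i$. It is additive on orthogonal sums, invariant under conjugation by units of $B^P$, and $m_{{}^g\delta}({}^gi)=m_\delta(i)$ for $g\in G$.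

The point $\delta$, or the pointed group $P_\delta$, is \emph{local} if $\mathrm{Br}_P(\delta)\neq0$. By (I5) this holds if and only if $\ker\mathrm{Br}_P\subseteq\mathfrak{m}_\delta$. By (B1), the local points of $P$ therefore correspond to the simple $kC_G(P)\mathrm{Br}_P(b)$-modules $V_\delta$, with $x\in B^P$ acting as $\mathrm{Br}_P(x)$. A nonzero idempotent acts nontrivially on some simple module, so for an idempotent $i\in B^P$,
\begin{equation}\label{eq:detect}
\mathrm{Br}_P(i)\neq0\iff \pi_\delta(i)\neq0\ \text{for some local point $\delta$ of $P$}.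
\end{equation}
The block $e$ of $kC_G(P)$ that acts as the identity on $V_\delta$ is \emph{associated} with $\delta$. Then $(P,e)$ is a pair, $\mathrm{Br}_P(l)e\neq0$ for $l\in\delta$, and ${}^ge$ is associated with ${}^g\delta$.

\subsection*{The action of the normalizer}
Let $H$ be a $p$-subgroup of $G$, let $P\le H$, and let $\delta$ be a local point of $P$. Let $N_H(P_\delta)$ be the stabilizer of $\delta$ in $N_H(P)$ and put $\bar N=N_H(P_\delta)/P$. In the model, $\bar N$ acts on the fixed points of $P$; we want it to act on $V_\delta$. The group $N_H(P_\delta)$ acts on $B^P$ and stabilizes $\mathfrak{m}_\delta$, and $P$ acts trivially, so $\bar N$ acts on $S_\delta$ by algebra automorphisms. Each automorphism is conjugation by an element of $\mathrm{GL}(V_\delta)$ that is unique up to a scalar. The obstruction to choosing these elements multiplicatively lies in $H^2(\bar N,k^\times)$, and two multiplicative choices differ by an element of $\mathrm{Hom}(\bar N,k^\times)$. As $k$ is algebraically closed of characteristic $p$, the map $x\mapsto x^p$ is an automorphism of $k^\times$, while both groups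 are annihilated by the $p$-power $|\bar N|$. So both vanish, and $V_\delta$ has a unique $k\bar N$-module structure that induces the given action on $S_\delta$. We call $V_\delta$ the \emph{multiplicity module} of $P_\delta$.

If $i\in B^{N_H(P_\delta)}$ is an idempotent, then $\pi_\delta(i)$ is fixed by $\bar N$, so $V_\delta(i)$ is a direct summand of the $k\bar N$-module $V_\delta=V_\delta(b)$. Its \emph{free rank} is
\[
r^H_\delta(i)=\text{the multiplicity of $k\bar N$ as a direct summand of $V_\delta(i)$}.
\]
By (I3) it is additive on orthogonal sums, so $r^H_\delta(i)\le r^H_\delta(b)$. It depends on $H$ only through $N_H(P_\delta)$: if $N=N_H(P_\delta)$, then $r^H_\delta=r^N_\delta$.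

\subsection*{Types}
An orbit isomorphic to $H/P$ has a point fixed by $P$ and is induced from $P$. The following definition imitates these two properties. Let $B^P\delta B^P$ be the ideal of $B^P$ generated by $\delta$, and let $I^H_\delta=\mathrm{Tr}_P^H(B^P\delta B^P)$, an ideal of $B^H$.

\begin{definition}\label{def:type}
Let $P_\delta$ be local with $P\le H$. A primitive idempotent $i$ of $B^H$ \emph{has type $P_\delta$} if $\pi_\delta(i)\neq0$ and $i\in I^H_\delta$.
\end{definition}

Both conditions are invariant under conjugating $i$ by a unit of $B^H$. For $h\in H$ we have $I^H_{{}^h\delta}=I^H_\delta$ and $m_{{}^h\delta}(i)=m_\delta(i)$, so type $P_\delta$ is the same as type ${}^h(P_\delta)$. The link between types and multiplicity modules is that $\pi_\delta$ turns the trace from $P$ to $H$ into the trace $t=\mathrm{Tr}_1^{\bar N}$ of Higman's criterion.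

\begin{lemma}\label{lem:trace}
Let $P_\delta$ be local with $P\le H$, and $\bar N=N_H(P_\delta)/P$.
\begin{itemize}
\item[(a)] $\pi_\delta(B^P\delta B^P)=S_\delta$, and $\pi_\delta(\mathrm{Tr}_P^H(x))=t(\pi_\delta(x))$ for $x\in B^P\delta B^P$. Hence, for idempotents $i,i'\in B^H$, we have $\pi_\delta(iI^H_\delta i')=t(\mathrm{Hom}_k(V_\delta(i'),V_\delta(i)))$.
\item[(b)] Let $i\in B^H$ be primitive and $y\in iB^Hi$. If $\pi_\delta(y)$ is a nonzero idempotent, then $y$ is a unit of $iB^Hi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image of $B^P\delta B^P$ is a nonzero ideal of the simple algebra $S_\delta$. Apply \eqref{eq:mackey} with $R=P$. The terms with $P\cap{}^hP<P$ lie in $\ker\mathrm{Br}_P\subseteq\mathfrak{m}_\delta$. The other terms are the ${}^hx$ with $h\in N_H(P)/P$. If ${}^h\delta\neq\delta$, then ${}^hx\in B^P\,{}^h\delta\,B^P\subseteq\mathfrak{m}_\delta$. The remaining $h$ run over $\bar N$ and contribute $t(\pi_\delta(x))$. So $\pi_\delta(I^H_\delta)=t(S_\delta)$. As $\pi_\delta(i)$ and $\pi_\delta(i')$ are fixed by $\bar N$, we get $\pi_\delta(iI^H_\delta i')=t(\pi_\delta(i)S_\delta\pi_\delta(i'))$,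 and $\pi_\delta(i)S_\delta\pi_\delta(i')=\mathrm{Hom}_k(V_\delta(i'),V_\delta(i))$.

(b) Otherwise $y$ lies in the radical of the local ring $iB^Hi$. By (I1), $y^n\in J(\mathcal{O})B^H$ for some $n\ge1$, and then $\pi_\delta(y)=\pi_\delta(y)^n=0$.
\end{proof}

\begin{proposition}\label{prop:types}
Let $i\in B^H$ be primitive, let $P_\delta$ be local with $P\le H$, and let $\bar N=N_H(P_\delta)/P$.
\begin{itemize}
\item[(a)] If $r^H_\delta(i)\ge1$, then $i$ has type $P_\delta$.
\item[(b)] If $i$ has type $P_\delta$, then $V_\delta(i)\cong k\bar N$.
\item[(c)] Primitive idempotents of $B^H$ of the same type are conjugate in $B^H$.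
\item[(d)] Let $i$ have type $P_\delta$, and let $R_\varepsilon$ be local with $R\le H$ and $\pi_\varepsilon(i)\neq0$. Then $R\le{}^hP$ for some $h\in H$. If moreover $|R|=|P|$, then $R_\varepsilon={}^h(P_\delta)$ for some $h\in H$. In particular, the type of $i$ is unique up to $H$-conjugacy.
\item[(e)] Every primitive idempotent of $B^H$ has a type.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $\epsilon$ be a $k\bar N$-linear projection of $V_\delta(i)$ onto a nonzero free summand $F$. By Higman's criterion $\mathrm{id}_F=t(s)$ with $s\in\mathrm{End}_k(F)$, so $\epsilon=t(s\epsilon)\in t(\mathrm{End}_k(V_\delta(i)))$. By Lemma \ref{lem:trace}(a) there is $y\in iI^H_\delta i$ with $\pi_\delta(y)=\epsilon$, and by Lemma \ref{lem:trace}(b) it is a unit of $iB^Hi$. As $y$ lies in the ideal $I^H_\delta$, so does $i$. Also $\pi_\delta(i)\neq0$, since $V_\delta(i)\neq0$.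

(b) Since $i\in I^H_\delta$, we have $iB^Hi=iI^H_\delta i$, and Lemma \ref{lem:trace}(a) gives $\pi_\delta(iB^Hi)=t(\mathrm{End}_k(V_\delta(i)))$. The left side contains $\pi_\delta(i)$, the identity of $V_\delta(i)\neq0$. So $V_\delta(i)$ is projective, hence free, and $\pi_\delta(iB^Hi)=\mathrm{End}_{k\bar N}(V_\delta(i))$ by \eqref{eq:higman}. This is a nonzero quotient of a local ring, so $V_\delta(i)$ is indecomposable, and a free indecomposable module is isomorphic to $k\bar N$.

(c) Let $i,i'$ have type $P_\delta$. By (b), $V_\delta(i)\cong V_\delta(i')$ is free. By Lemma \ref{lem:trace}(a) and \eqref{eq:higman}, every $k\bar N$-homomorphism $V_\delta(i')\to V_\delta(i)$ lifts to $iB^Hi'$, and every $k\bar N$-homomorphism $V_\delta(i)\to V_\delta(i')$ lifts to $i'B^Hi$. Choose $a\in iB^Hi'$ and $c\in i'B^Hi$ lifting mutually inverse isomorphisms. Then $\pi_\delta(ac)=\pi_\delta(i)$, so $ac$ is a unit of $iB^Hi$ by Lemma \ref{lem:trace}(b). Replacing $a$ by $(ac)^{-1}a$, we get $ac=i$. Now $ca$ is an idempotent of the local ring $i'B^Hi'$, and it is nonzero because $a(ca)c=i$; so $ca=i'$. Right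 multiplication by $a$ is thus an isomorphism $B^Hi\to B^Hi'$ of left modules. By (I3), $B^H(b-i)\cong B^H(b-i')$ as well. The sum of the two isomorphisms is right multiplication by a unit $y$ of $B^H$ with $iy=yi'$.

(d) Write $i=\mathrm{Tr}_P^H(x)$ with $x\in B^P\delta B^P$ and apply \eqref{eq:mackey}. The terms with $R\not\le{}^hP$ lie in $\ker\mathrm{Br}_R\subseteq\mathfrak{m}_\varepsilon$. So there is $h\in H$ with $R\le{}^hP$ and $\pi_\varepsilon({}^hx)\neq0$. If $|R|=|P|$, then $R={}^hP$, and the ideal $B^R\,{}^h\delta\,B^R$ contains ${}^hx\notin\mathfrak{m}_\varepsilon$; by (I5) this forces ${}^h\delta=\varepsilon$. If $i$ has types $P_\delta$ and $R_\varepsilon$, the first assertion in both directions gives $|R|=|P|$, and the second gives the conjugacy.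

(e) Choose $R\le H$ of minimal order such that $i=\mathrm{Tr}_R^H(x)$ for some $x\in B^R$; the group $H$ itself has this property. Let $i=\sum_aj_a$ be a primitive decomposition in $B^R$. Then $i=i\,\mathrm{Tr}_R^H(x)=\sum_a\mathrm{Tr}_R^H(j_ax)$, so by (I4) $i\in\mathrm{Tr}_R^H(B^Rj_aB^R)$ for some $a$. Let $\varepsilon$ be the point of $j_a$. Then $\pi_\varepsilon(i)\neq0$, because $j_a=ij_a$ and $\pi_\varepsilon(j_a)\neq0$. Suppose $\varepsilon$ is not local. By (B1) and (I4), $j_a$ lies in $J(\mathcal{O})B^R$, which (I1) excludes, or in the ideal $\mathrm{Tr}_{R'}^R(B^{R'})$ for some $R'<R$. Then $i\in\mathrm{Tr}^H_{R'}(B^{R'})$, against the minimality of $|R|$. So $\varepsilon$ is local and $i$ has type $R_\varepsilon$.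
\end{proof}

By (c), (d) and (e), a point of $B^H$ and the $H$-class of its type determine each other. The number of members of a given type is a free rank, as in the model.

\begin{corollary}\label{cor:count}
Let $i\in B^H$ be an idempotent and $P_\delta$ local with $P\le H$. In any primitive decomposition of $i$ in $B^H$, the number of members of type $P_\delta$ is $r^H_\delta(i)$.
\end{corollary}

\begin{proof}
A member $j$ of type $P_\delta$ has $r^H_\delta(j)=1$ by Proposition \ref{prop:types}(b), and any other member has $r^H_\delta(j)=0$ by Proposition \ref{prop:types}(a).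
\end{proof}

Now let $R_\varepsilon$ be local with $R\le H$, and compute $m_\varepsilon(i)$ member by member. The $r^H_\varepsilon(i)$ members of type $R_\varepsilon$ contribute $|N_H(R_\varepsilon):R|$ each. By Proposition \ref{prop:types}(d), a member of another type $Q_\zeta$ contributes $0$ unless $|Q|>|R|$ and $R\le{}^hQ$ for some $h\in H$. By Proposition \ref{prop:types}(c), its contribution depends only on its type. Hence
\begin{equation}\label{eq:triangular}
m_\varepsilon(i)=r^H_\varepsilon(i)\,|N_H(R_\varepsilon):R|+\sum_{Q_\zeta}r^H_\zeta(i)\,m_\varepsilon(u_\zeta),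
\end{equation}
where $Q_\zeta$ runs over representatives of the $H$-classes of those local pointed groups that occur as types in $B^H$ and satisfy $|Q|>|R|$ and $R\le{}^hQ$ for some $h\in H$, and $u_\zeta\in B^H$ is a fixed primitive idempotent of type $Q_\zeta$. The coefficients do not depend on $i$, and the system is triangular with nonzero diagonal. So multiplicities determine free ranks.

\begin{lemma}\label{lem:invert}
Let $\mathcal{R}$ be a set of subgroups of $H$ that is closed under $H$-conjugation and under passage to overgroups in $H$. Let $i,i'\in B^H$ be idempotents with $m_\varepsilon(i)=m_\varepsilon(i')$ for all local $R_\varepsilon$ with $R\in\mathcal{R}$. Then $r^H_\varepsilon(i)=r^H_\varepsilon(i')$ for all these $R_\varepsilon$. If $\mathcal{R}$ consists of all subgroups of $H$, then $i$ and $i'$ are conjugate in $B^H$.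
\end{lemma}

\begin{proof}
Argue by descending induction on $|R|$. The groups $Q$ in \eqref{eq:triangular} lie in $\mathcal{R}$ and have larger order, so the sums for $i$ and $i'$ agree, and therefore so do the first terms. If $\mathcal{R}$ contains all subgroups, Corollary \ref{cor:count} shows that primitive decompositions of $i$ and $i'$ have equally many members of each type, hence in each point, and (I6) applies.
\end{proof}

\section{Adapted idempotents}\label{sec:adapted}

We now express the almost-source condition through types. The key fact is that a local point associated with $e$ sees, at each smaller subgroup, only the block below $e$.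

\begin{lemma}\label{lem:block}
Let $(Q,f)\le(P,e)$ be pairs, and let $j\in B^P$ be primitive with $\mathrm{Br}_P(j)e\neq0$. Then $\mathrm{Br}_Q(j)=\mathrm{Br}_Q(j)f$.
\end{lemma}

\begin{proof}
\emph{The case $Q\trianglelefteq P$.} By (B2), $\mathrm{Br}_P(\mathrm{Br}_Q(j))=\mathrm{Br}_P(j)\neq0$, so by (B3) and (I2), $\mathrm{Br}_Q(j)$ is a primitive idempotent of $(kC_G(Q)\mathrm{Br}_Q(b))^P$. By (P2), $f$ is a central idempotent of this algebra, so $\mathrm{Br}_Q(j)f$ is $0$ or $\mathrm{Br}_Q(j)$. If it is $0$, applying $\mathrm{Br}_P$ gives $\mathrm{Br}_P(j)\mathrm{Br}_P(f)=0$, and then $\mathrm{Br}_P(j)e=\mathrm{Br}_P(j)\mathrm{Br}_P(f)e=0$, a contradiction.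

\emph{The general case.} We use induction on $|P:Q|$, the case $Q=P$ being covered above. Let $Q<P$ and $R=N_P(Q)>Q$. For $Y\le P$ let $f_Y$ be the block with $(Y,f_Y)\le(P,e)$. The normal case cannot be applied to $Q\trianglelefteq R$ directly, because $j$ may split in $B^R$ into members that are killed by $\mathrm{Br}_R$. We use their types instead. Let $j=\sum_aj_a$ be a primitive decomposition in $B^R$. It suffices to show $\mathrm{Br}_Q(j_a)\in kC_G(Q)f$ for each $a$, so fix $a$ with $\mathrm{Br}_Q(j_a)\neq0$, and let $Y_\varepsilon$ be a type of $j_a$ in $B^R$. By \eqref{eq:detect} and Proposition \ref{prop:types}(d), $Q$ lies in an $R$-conjugate of $Y$, so $Q\le Y$ because $Q\trianglelefteq R$.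

Suppose $Y=Q$. Then $N_R(Q_\varepsilon)=N_P(Q_\varepsilon)$, so $r^P_\varepsilon(j)=r^R_\varepsilon(j)\ge r^R_\varepsilon(j_a)=1$, and $j$ has type $Q_\varepsilon$ in $B^P$ by Proposition \ref{prop:types}(a). But $\mathrm{Br}_P(j)\neq0$, so \eqref{eq:detect} and Proposition \ref{prop:types}(d) show that $P$ lies in a conjugate of $Q$, a contradiction.

So $Y>Q$, and $\mathrm{Br}_Y(j)=\mathrm{Br}_Y(j)f_Y$ by induction. Since $j_a=jj_a$, we have $\pi_\varepsilon(j)\neq0$; thus $f_Y$ does not annihilate $V_\varepsilon$, and $\varepsilon$ is associated with $f_Y$. Now $Q\trianglelefteq Y$ and $(Q,f)\le(Y,f_Y)$ by (P4), so the normal case gives $\mathrm{Br}_Q(\varepsilon)\subseteq kC_G(Q)f$. Write $j_a=\mathrm{Tr}_Y^R(x)$ with $x\in B^Y\varepsilon B^Y$. Then $\mathrm{Br}_Q(x)\in kC_G(Q)f$, and $f$ is $R$-stable by (P4) and (P2). Hence $\mathrm{Br}_Q(j_a)=\sum_{g\in R/Y}{}^g\mathrm{Br}_Q(x)\in kC_G(Q)f$.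
\end{proof}

\begin{definition}\label{def:adapted}
Let $\mathcal{L}$ be the set of local pointed groups $P_\delta$ with $P\le D$ and $\delta$ associated with $e_P$. An idempotent $i\in B^D$ is \emph{adapted} if $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$ for all $Q\le D$.
\end{definition}

The set $\mathcal{L}$ is finite, and it is $D$-stable because ${}^de_P=e_{{}^dP}$ for $d\in D$. If $i$ is adapted and $R_\varepsilon$ is local with $R\le D$ and $R_\varepsilon\notin\mathcal{L}$, then $e_R$ annihilates $V_\varepsilon$, so
\begin{equation}\label{eq:vanish}
m_\varepsilon(i)=0 .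
\end{equation}

\begin{lemma}\label{lem:adapted}
Let $i\in B^D$ be an idempotent.
\begin{itemize}
\item[(a)] Fix a primitive decomposition of $i$ in $B^D$. Then $i$ is adapted if and only if all members have type in $\mathcal{L}$.
\item[(b)] If $i$ is adapted and $\mathrm{Br}_D(i)\neq0$, then $i$ is an almost-source idempotent, and the blocks of Definition \ref{def:uniform} are the $e_Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $i$ be adapted and let $j$ be a member, of type $P_\delta$. Then $m_\delta(i)\ge m_\delta(j)>0$, so $P_\delta\in\mathcal{L}$ by \eqref{eq:vanish}. For the converse it suffices, by additivity, to show that a primitive idempotent $j\in B^D$ of type $P_\delta\in\mathcal{L}$ is adapted. Write $j=\mathrm{Tr}_P^D(x)$ with $x\in B^P\delta B^P$, and let $Q\le D$. By \eqref{eq:mackey} and (B1), $\mathrm{Br}_Q(j)$ is the sum of the $\mathrm{Br}_Q({}^dx)$ over the $d\in Q\backslash D/P$ with $Q\le{}^dP$. For such $d$, the point ${}^d\delta$ is associated with $e_{{}^dP}$, and $(Q,e_Q)\le({}^dP,e_{{}^dP})$ by (P4). Lemma \ref{lem:block} gives $\mathrm{Br}_Q({}^d\delta)\subseteq kC_G(Q)e_Q$,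 whence $\mathrm{Br}_Q({}^dx)\in kC_G(Q)e_Q$.

(b) By (B2), $\mathrm{Br}_D(i)\neq0$ is a truncation of $\mathrm{Br}_Q(i)$, so $\mathrm{Br}_Q(i)\neq0$. As $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$, the block $e_Q$ is the only one that does not annihilate it.
\end{proof}

Part (a) is what makes the construction flexible: any orthogonal sum of primitive idempotents with types in $\mathcal{L}$ is adapted. One cannot, however, ignore the members of $b$ with type outside $\mathcal{L}$ when counting, since they may have nonzero multiplicity at elements of $\mathcal{L}$. In Example \ref{ex:dihedral} with $e_D=\bar e_\lambda$, the member $e_{\lambda^{-1}}$ has type outside $\mathcal{L}$ and multiplicity $1$ at the unique point of the trivial subgroup. Discarding such members changes the multiplicities that were invariant for $b$, and this is why we build the idempotent from below.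

\section{From invariant multiplicities to a basis}\label{sec:basis}

\begin{definition}\label{def:stable}
An adapted idempotent $i\in B^D$ is \emph{stable} if $m_\varepsilon(i)=m_{{}^g\varepsilon}(i)$ whenever $g\in G$ and both $R_\varepsilon$ and ${}^g(R_\varepsilon)$ lie in $\mathcal{L}$.
\end{definition}

For $g\in D$ the equality holds automatically, since ${}^gi=i$. Stability is a condition on numbers. By Lemma \ref{lem:invert} it can be converted into a conjugacy of idempotents.

\begin{lemma}\label{lem:conjugate}
Let $i\in B^D$ be adapted and stable. Let $g\in G$ and $P,Q\le D$ with ${}^g(Q,e_Q)=(P,e_P)$. Then ${}^gi$ and $i$ are conjugate in $B^P$.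
\end{lemma}

\begin{proof}
Both idempotents lie in $B^P$, since $P\le{}^gD\cap D$. By Lemma \ref{lem:invert} with $H=P$, it suffices to show $m_\varepsilon({}^gi)=m_\varepsilon(i)$ for every local $R_\varepsilon$ with $R\le P$. Put $R'_{\varepsilon'}={}^{g^{-1}}(R_\varepsilon)$, so $R'\le Q$ and $m_\varepsilon({}^gi)=m_{\varepsilon'}(i)$. From $(R',e_{R'})\le(Q,e_Q)$ we get ${}^g(R',e_{R'})\le(P,e_P)\le(D,e_D)$, so ${}^ge_{R'}=e_R$. Hence $R_\varepsilon\in\mathcal{L}$ if and only if $R'_{\varepsilon'}\in\mathcal{L}$. If both lie in $\mathcal{L}$, then $m_{\varepsilon'}(i)=m_\varepsilon(i)$ by stability. If neither does, both multiplicities vanish by \eqref{eq:vanish}.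
\end{proof}

The next lemma separates the two requirements on the basis. It is enough to have a stable basis and, for each stabilizer that occurs in it, one unit fixed by that stabilizer. Both ``is a basis'' and ``is a unit'' are nonvanishing conditions on determinants, so they can be met simultaneously.

\begin{lemma}\label{lem:generic}
Let $A$ be an $\mathcal{O}$-algebra, free of finite rank over $\mathcal{O}$, with a group homomorphism $D\to A^\times$, and let $\Gamma=D\times D$ act on $A$ by $(u,v)\cdot a=uav^{-1}$. Let $R_1,\dots,R_c\le\Gamma$ and $x_t\in A^{R_t}$ be such that the family $(\gamma\cdot x_t)$, indexed by $1\le t\le c$ and $\gamma\in\Gamma/R_t$, is an $\mathcal{O}$-basis of $A$. If each $A^{R_t}$ contains a unit $w_t$ of $A$, then $A$ has a unital $D\times D$-stable basis.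
\end{lemma}

\begin{proof}
Let $\bar A=A/J(\mathcal{O})A$, let $W_t\subseteq\bar A$ be the image of $A^{R_t}$, a $k$-subspace, and let $W=\prod_tW_t$. For $y=(y_t)_t\in W$ the family $(\gamma\cdot y_t)$ with the same index set is well defined and has $\dim_k\bar A$ terms. Let $\Delta(y)$ be its determinant relative to a fixed basis of $\bar A$, and let $\Delta_t(y)$ be the determinant of left multiplication by $y_t$ on $\bar A$. These are polynomial functions on $W$. The function $\Delta$ does not vanish at $(\bar x_t)_t$, and $\Delta_t$ does not vanish at points with $t$-th coordinate $\bar w_t$. As $k$ is infinite, the product $\Delta\Delta_1\cdots\Delta_c$ does not vanish at some point of $W$. Lift this point to elements $z_t\in A^{R_t}$. The corresponding determinants over $\mathcal{O}$ are units of $\mathcal{O}$. So $X=\{\gamma\cdot z_t\}$ is an $\mathcal{O}$-basis of $A$, and left multiplication by $z_t$ is bijective on $A$. The latter gives $a$ with $z_ta=1_A$, and then $z_t(az_t-1_A)=0$ gives $az_t=1_A$. Thus $z_t$ is a unit, and so is each $uz_tv^{-1}$. The set $X$ is a union of $\Gamma$-orbits.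
\end{proof}

The lemma fails over small fields: for $D=1$, the algebra $\mathbb{F}_2\times\mathbb{F}_2$ has only one unit, so it has no basis of units.

\begin{proposition}\label{prop:uniform}
Let $i\in B^D$ be adapted and stable with $\mathrm{Br}_D(i)\neq0$. Then $A=i\mathcal{O}Gi$ is a uniform almost-source algebra of $\mathcal{O}Gb$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:adapted}(b), $A$ is an almost-source algebra. We verify the hypotheses of Lemma \ref{lem:generic}.

\emph{A stable basis.} Let $\Gamma=D\times D$ act on $\mathcal{O}G$ by $(u,v)\cdot x=uxv^{-1}$. As $i$ commutes with $D$, the map $x\mapsto ixi$ is a $\Gamma$-equivariant projection onto $A$. So $A$ is a direct summand of $\mathcal{O}G$, which is the direct sum of the transitive permutation modules $\mathcal{O}[DgD]$. A transitive permutation module of a $p$-group is indecomposable: its reduction modulo $J(\mathcal{O})$ has one-dimensional fixed points, while every nonzero summand of the reduction has nonzero fixed points. By (I3), $A=\bigoplus_tM_t$ with $M_t\cong\mathcal{O}[\Gamma/R_t]$, where $R_t$ is the stabilizer of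 some element of $G$. Let $x_t\in M_t$ correspond to the coset $R_t$. Then the $\gamma\cdot x_t$ form a basis of $A$ as in Lemma \ref{lem:generic}.

Fix $t$, drop it from the notation, and let $R$ be the stabilizer of $g\in G$:
\[
R=\{({}^gv,v):v\in Q\},\qquad Q=D\cap g^{-1}Dg,\qquad P={}^gQ\le D .
\]
We must find a unit of $A$ in $A^R$. Lemma \ref{lem:conjugate} will provide it, but only if $g$ respects the blocks. This is where adaptedness is used.

\emph{Claim: ${}^ge_Q=e_P$.} For $z\in\mathcal{O}G$ and $v\in Q$ we have ${}^gv\,(zg)\,v^{-1}=\bigl({}^gv\,z\,({}^gv)^{-1}\bigr)g$. So right multiplication by $g$ carries the conjugation action of $P$ on $\mathcal{O}G$ to the action of $R$. Write $x=zg$ with $z\in(\mathcal{O}G)^P$. We first show $\mathrm{Br}_P(z)\neq0$. Otherwise, by (B1), $x$ lies in $\sum_{R'<R}\mathrm{Tr}_{R'}^R((\mathcal{O}G)^{R'})+J(\mathcal{O})(\mathcal{O}G)^R$. Applying a $\Gamma$-equivariant projection $\mathcal{O}G\to M$, we find $x\in\sum_{R'<R}\mathrm{Tr}_{R'}^R(M^{R'})+J(\mathcal{O})M^R$. In the basis $(\gamma\cdot x)$ of $M$, which $R$ permutes, the element $x$ is fixed by $R$,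 so its coefficient in $\mathrm{Tr}_{R'}^R(y)$ is $|R:R'|$ times its coefficient in $y$. Comparing coefficients of $x$ gives $1\in J(\mathcal{O})$, which is absurd. Next, $zg=i\,zg\,i=iz\,{}^gi\,g$, so $z=iz\,{}^gi$ with all three factors in $(\mathcal{O}G)^P$. Therefore
\[
0\neq\mathrm{Br}_P(z)=\mathrm{Br}_P(i)\,\mathrm{Br}_P(z)\,{}^g\mathrm{Br}_Q(i)\in e_P\,kC_G(P)\,{}^ge_Q ,
\]
and two blocks of $kC_G(P)$ with nonzero product are equal.

\emph{The unit.} By Lemma \ref{lem:conjugate} there is a unit $y$ of $B^P$ with $y\,{}^gi\,y^{-1}=i$, where $y^{-1}$ is the inverse in $B$. Put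
\[
w=ygi=y\,{}^gi\,g=iyg,\qquad w'=ig^{-1}y^{-1}=g^{-1}\,{}^gi\,y^{-1}=g^{-1}y^{-1}i .
\]
The outer expressions show $w=iwi$ and $w'=iw'i$, so $w,w'\in A$. Further $ww'=y\,gig^{-1}y^{-1}=i$ and $w'w=ig^{-1}y^{-1}ygi=ibi=i$. For $v\in Q$, the element ${}^gv\in P$ commutes with $y$, so ${}^gv\,w=y\,{}^gv\,gi=ygvi=ygiv=wv$. Thus $w$ is a unit of $A$ in $A^R$.
\end{proof}

In Example \ref{ex:dihedral} the claim excludes $g=t$, which exchanges $\bar e_\lambda$ and $\bar e_{\lambda^{-1}}$.

\begin{remark}\label{rem:easy}
If $\mathrm{Br}_Q(b)=e_Q$ for all $Q\le D$, then $b$ is adapted, and it is stable because ${}^gb=b$; so $\mathcal{O}Gb$ is itself a uniform almost-source algebra. By Brauer's third main theorem this applies to the principal block. At the other extreme, if any two $G$-conjugate elements of $\mathcal{L}$ are $D$-conjugate, then every adapted idempotent is stable.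
\end{remark}

\section{Fully normalized local pointed groups}\label{sec:sylow}

It remains to construct an adapted stable idempotent. As in the model, we need an element $h$ that moves a local pointed group, together with its normalizer in $D$, to a preferred representative.

\begin{definition}\label{def:class}
A \emph{class} is a nonempty intersection of $\mathcal{L}$ with a $G$-conjugacy class of local pointed groups. An element $T_\tau$ of a class $\kappa$ is \emph{fully normalized} if $|N_D(T_\tau)|\ge|N_D(P_\delta)|$ for all $P_\delta\in\kappa$.
\end{definition}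

There are finitely many classes, each is a union of $D$-conjugacy classes, and an adapted idempotent $i$ is stable if and only if $R_\varepsilon\mapsto m_\varepsilon(i)$ is constant on each class.

For subgroups of a Sylow subgroup $D$, one shows that $N_D(T)$ is a Sylow subgroup of $N_G(T)$ when $|N_D(T)|$ is maximal, and applies Sylow's theorem in $N_G(T)$. Here the substitute for $N_G(T)$ is the stabilizer $G_0$ of $T_\tau$. The block $e_T$ turns out to be a block of $kG_0$, and (P3) for this block replaces Sylow's theorem. Working with pairs also ensures that $h$ respects the blocks $e_R$, which we need in order to stay inside $\mathcal{L}$.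

\begin{lemma}\label{lem:sylow}
Let $P_\delta$ and $T_\tau$ lie in the same class $\kappa$, with $T_\tau$ fully normalized, and let $N=N_D(P_\delta)$. There is $h\in G$ with ${}^h(P_\delta)=T_\tau$ and ${}^h(N,e_N)\le(D,e_D)$. In particular ${}^hN\le D$, and ${}^he_R=e_{{}^hR}$ for all $R\le N$.
\end{lemma}

\begin{proof}
Let $G_0$ be the stabilizer of $\tau$ in $N_G(T)$, and $N_0=N_D(T_\tau)=D\cap G_0$.

\emph{Step 1: $e_T$ is a block of $kG_0$.} The group $T$ acts trivially on $B^T$. For $c\in C_G(T)$ the element $cb$ is a unit of $B^T$, so $c$ fixes every point of $B^T$. Hence $TC_G(T)\le G_0$. Also $G_0$ fixes the block $e_T$ associated with $\tau$, so $e_T$ is a central idempotent of $kG_0$. We show that every central idempotent $a$ of $kG_0$ lies in $kC_G(T)$. As $T\trianglelefteq G_0$, the truncation $a'=\mathrm{Br}_T(a)$ is again a central idempotent of $kG_0$. The difference $a-a'$ is a sum of traces $\mathrm{Tr}_{T'}^T(x)$ with $T'<T$ and $x\in (kG_0)^{T'}$. The normal $p$-subgroup $T$ acts trivially on every simple $kG_0$-module, so such a trace acts as $|T:T'|\,x=0$. Thus $a-a'$ is nilpotent.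 For commuting idempotents $(a-a')^3=a-a'$, so $a=a'$. Since $C_G(T)\le G_0$, the idempotent $a$ is central in $kC_G(T)$. Consequently a splitting of $e_T$ in the center of $kG_0$ would be a splitting in the center of $kC_G(T)$, and $e_T$ is a block of $kG_0$. We apply (P1)--(P4) to this block, with $\mathcal{O}=k$; we speak of $e_T$-pairs and write $\le_0$ for their order.

\emph{Step 2: the $e_T$-pairs above $T$.} Let $R$ be a $p$-group with $T\le R\le G_0$. Then $T\trianglelefteq R$, the block $e_T$ is $R$-stable, and $C_{G_0}(R)=C_G(R)$ because $C_G(R)\le C_G(T)\le G_0$. Let $e$ be a block of $kC_G(R)$. We claim that $(R,e)$ is an $e_T$-pair if and only if it is a $b$-pair with $(T,e_T)\le(R,e)$. The first condition says $\mathrm{Br}_R(e_T)e\neq0$. By (P2), the second says the same, together with the requirement that $(R,e)$ be a $b$-pair. This requirement follows from $\mathrm{Br}_R(e_T)e=e$ and (B2):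
\[
\mathrm{Br}_R(b)e=\mathrm{Br}_R(\mathrm{Br}_T(b))\,\mathrm{Br}_R(e_T)e=\mathrm{Br}_R(\mathrm{Br}_T(b)e_T)e=\mathrm{Br}_R(e_T)e=e .
\]

\emph{Step 3: if $(R,e)\le_0(S,f)$ and $T\le R$, then $(R,e)\le(S,f)$.} Choose a chain $R=R_0\trianglelefteq R_1\trianglelefteq\dots\trianglelefteq R_n=S$, and let $f_a$ be the block with $(R_a,f_a)\le_0(S,f)$; so $f_0=e$ and $f_n=f$. By (P4) and (P2) in $G_0$, the block $f_a$ is $R_{a+1}$-stable and $\mathrm{Br}_{R_{a+1}}(f_a)f_{a+1}\neq0$. By Step 2 all $(R_a,f_a)$ are $b$-pairs, so (P2) in $G$ gives $(R_a,f_a)\le(R_{a+1},f_{a+1})$. Now use transitivity.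

\emph{Step 4: $(N_0,e_{N_0})$ is a maximal $e_T$-pair.} We have $T\le N_0\le G_0$ and $(T,e_T)\le(N_0,e_{N_0})$ by (P4), so it is an $e_T$-pair by Step 2. Let $(N_0,e_{N_0})\le_0(R,e)$. By Step 2, $(R,e)$ is a $b$-pair above $(T,e_T)$. By (P3) there is $g\in G$ with ${}^g(R,e)\le(D,e_D)$. Then ${}^g(T,e_T)\le(D,e_D)$, so ${}^g\tau$ is associated with ${}^ge_T=e_{{}^gT}$, and ${}^g(T_\tau)\in\kappa$. Since $R\le G_0$, the group ${}^gR\le D$ stabilizes ${}^g(T_\tau)$. As $T_\tau$ is fully normalized, $|R|\le|N_D({}^g(T_\tau))|\le|N_0|$. So $R=N_0$, and $e=e_{N_0}$ by (P1).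

\emph{Step 5.} Choose $x\in G$ with ${}^x(P_\delta)=T_\tau$. Then ${}^xe_P=e_T$, since both blocks are associated with $\tau$. Also $T\le{}^xN\le G_0$ and $(T,e_T)={}^x(P,e_P)\le{}^x(N,e_N)$. By Step 2, ${}^x(N,e_N)$ is an $e_T$-pair. By (P3) in $G_0$ and Step 4 there is $y\in G_0$ with ${}^{yx}(N,e_N)\le_0(N_0,e_{N_0})$. Put $h=yx$. Then ${}^h(P_\delta)={}^y(T_\tau)=T_\tau$ and $T\le{}^hN$, so Step 3 gives ${}^h(N,e_N)\le(N_0,e_{N_0})\le(D,e_D)$. For $R\le N$ we get ${}^h(R,e_R)\le{}^h(N,e_N)\le(D,e_D)$, so ${}^he_R=e_{{}^hR}$.
\end{proof}

\section{Construction of stable idempotents}\label{sec:construction}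

In each class $\kappa$ fix a fully normalized element, and let $\tau(\kappa)$ be its point. The number of members of this type may be prescribed freely, up to the number available in $b$.

\begin{theorem}\label{thm:construction}
For any integers $n_\kappa$ with $0\le n_\kappa\le r^D_{\tau(\kappa)}(b)$, where $\kappa$ runs over the classes, there is an adapted stable idempotent $i\in B^D$ with $r^D_{\tau(\kappa)}(i)=n_\kappa$ for all $\kappa$.
\end{theorem}

\begin{proof}
The order $|P|$ is constant for $P_\delta$ in a class. Number the classes $\kappa_1,\dots,\kappa_s$ so that this order is nonincreasing. We construct idempotents $i_0=0,i_1,\dots,i_s$ of $B^D$ such that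
\begin{itemize}
\item[(A$_n$)] $i_n$ has a primitive decomposition in $B^D$ whose members have types in $\kappa_1\cup\dots\cup\kappa_n$;
\item[(B$_n$)] for each $l\le n$, the function $R_\varepsilon\mapsto m_\varepsilon(i_n)$ is constant on $\kappa_l$;
\item[(C$_n$)] $r^D_{\tau(\kappa_l)}(i_n)=n_{\kappa_l}$ for each $l\le n$.
\end{itemize}
Then $i=i_s$ is adapted by (A$_s$) and Lemma \ref{lem:adapted}(a), stable by (B$_s$), and has the prescribed free ranks by (C$_s$).

Let $i_{n-1}$ be given. Write $\kappa=\kappa_n$ and let $T_\tau$ be its chosen element. The ordering guarantees that new members do not disturb earlier classes or each other: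
\begin{itemize}
\item[($\ast$)] Let $u\in B^D$ be primitive of type $P_\delta\in\kappa$, and let $R_\varepsilon\in\kappa_1\cup\dots\cup\kappa_n$. Then $m_\varepsilon(u)=0$ unless $R_\varepsilon$ is $D$-conjugate to $P_\delta$, and $m_\delta(u)=|N_D(P_\delta):P|$.
\end{itemize}
Indeed, $|R|\ge|P|$, so if $m_\varepsilon(u)\neq0$, Proposition \ref{prop:types}(d) gives first $|R|=|P|$ and then the conjugacy. The value of $m_\delta(u)$ is given by Proposition \ref{prop:types}(b).

\emph{The supply.} By (A$_{n-1}$), the uniqueness of types and Corollary \ref{cor:count}, $r^D_\delta(i_{n-1})=0$ for all $P_\delta\in\kappa$. Hence $r^D_\delta(b-i_{n-1})=r^D_\delta(b)$. Fix a primitive decomposition $\mathcal{U}$ of $b-i_{n-1}$ in $B^D$. It has exactly $r^D_\delta(b)$ members of type $P_\delta$, for each $P_\delta\in\kappa$.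

\emph{Step 1: the chosen type.} Let $j$ be the sum of $i_{n-1}$ and $n_\kappa$ members of $\mathcal{U}$ of type $T_\tau$. It is adapted by Lemma \ref{lem:adapted}(a).

\emph{Step 2: the other types in $\kappa$.} Let $\Sigma$ be a set of representatives of the $D$-conjugacy classes in $\kappa$ other than that of $T_\tau$. For $P_\delta\in\Sigma$ let $N=N_D(P_\delta)$, take $h$ as in Lemma \ref{lem:sylow}, and put $j_\delta={}^{h^{-1}}j$. Since ${}^hN\le D$, we have $j_\delta\in B^N$, so the free rank $r^N_\delta(j_\delta)$ is defined, and
\[
r^N_\delta(j_\delta)\le r^N_\delta(b)=r^D_\delta(b).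
\]
So $\mathcal{U}$ has at least $r^N_\delta(j_\delta)$ members of type $P_\delta$; choose that many. Members chosen for different elements of $\Sigma$ or in Step 1 have different types, so they are distinct and orthogonal. Let $i_n$ be the sum of $j$ and all members chosen in Step 2.

Condition (A$_n$) holds by construction. For (C$_n$), Corollary \ref{cor:count} shows that among the members added to $i_{n-1}$ only those of Step 1 change one of the numbers $r^D_{\tau(\kappa_l)}$ with $l\le n$, namely the one with $l=n$, from $0$ to $n_\kappa$. By ($\ast$),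
\begin{equation}\label{eq:old}
m_\varepsilon(i_n)=m_\varepsilon(j)=m_\varepsilon(i_{n-1})\qquad\text{for } R_\varepsilon\in\kappa_l,\ l<n,
\end{equation}
which gives (B$_n$) for $l<n$.

It remains to show that $m_\varepsilon(i_n)$ is constant on $\kappa$. As $i_n$ is fixed by $D$, it suffices to show $m_\delta(i_n)=m_\tau(i_n)$ for $P_\delta\in\Sigma$. Fix $P_\delta$, with $N$ and $h$ as above. By ($\ast$), and because ${}^h\delta=\tau$ and ${}^hj_\delta=j$,
\begin{equation}\label{eq:new}
m_\delta(i_n)=m_\delta(j)+r^N_\delta(j_\delta)\,|N:P|,\qquad m_\tau(i_n)=m_\tau(j)=m_\delta(j_\delta).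
\end{equation}
So we must compare the two idempotents $j$ and $j_\delta$ of $B^N$ at $\delta$. We first show that they agree strictly above $P$.

\emph{Claim: $m_\varepsilon(j_\delta)=m_\varepsilon(j)$ for all local $R_\varepsilon$ with $P<R\le N$.} We have $m_\varepsilon(j_\delta)=m_{{}^h\varepsilon}(j)$. Since ${}^hR\le D$ and ${}^he_R=e_{{}^hR}$, we have $R_\varepsilon\in\mathcal{L}$ if and only if ${}^h(R_\varepsilon)\in\mathcal{L}$. If neither lies in $\mathcal{L}$, both multiplicities vanish by \eqref{eq:vanish}, as $j$ is adapted. Otherwise both lie in one class $\kappa_l$, and $l<n$ because $|R|>|P|$. Then \eqref{eq:old} and (B$_{n-1}$) give $m_{{}^h\varepsilon}(j)=m_\varepsilon(j)$. This proves the claim.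

Since $P\trianglelefteq N$, the set $\mathcal{R}=\{R:P<R\le N\}$ is closed under $N$-conjugation and under overgroups in $N$. By the claim and Lemma \ref{lem:invert} with $H=N$, we get $r^N_\zeta(j_\delta)=r^N_\zeta(j)$ for all local $Q_\zeta$ with $Q\in\mathcal{R}$. Apply \eqref{eq:triangular} with $H=N$ and $R_\varepsilon=P_\delta$. Here $N_N(P_\delta)=N$, and the groups $Q$ in the sum lie in $\mathcal{R}$, again because $P\trianglelefteq N$. The sums for $j_\delta$ and $j$ cancel, and
\[
m_\delta(j_\delta)-m_\delta(j)=|N:P|\,\bigl(r^N_\delta(j_\delta)-r^N_\delta(j)\bigr).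
\]
Finally, $r^N_\delta(j)=r^D_\delta(j)$ is the number of members of type $P_\delta$ in a primitive decomposition of $j$ in $B^D$, by Corollary \ref{cor:count}. This number is $0$, since the members of $j$ have type $T_\tau$ or type in $\kappa_1\cup\dots\cup\kappa_{n-1}$, and $P_\delta$ is $D$-conjugate to none of these. Hence $m_\delta(j_\delta)=m_\delta(j)+|N:P|\,r^N_\delta(j_\delta)$, and \eqref{eq:new} gives $m_\tau(i_n)=m_\delta(i_n)$.
\end{proof}

The last displayed equation answers the two questions raised in the introduction. The deficit $m_\tau(j)-m_\delta(j)$ is $|N:P|$ times the nonnegative integer $r^N_\delta(j_\delta)$, and this integer is at most $r^D_\delta(b)$ because $V_\delta(j_\delta)$ is a summand of $V_\delta(b)$.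

\begin{proof}[Proof of Theorem \ref{thm:main}]
Since $\mathrm{Br}_D(b)e_D=e_D\neq0$, there is a simple $kC_G(D)e_D$-module, hence a local point of $D$ associated with $e_D$. Let $\kappa_0$ be the class of the resulting element of $\mathcal{L}$. All elements of $\kappa_0$ have underlying group $D$; let $D_\gamma$ be the chosen one. As $N_D(D_\gamma)/D=1$, the free rank $r^D_\gamma$ is the multiplicity $m_\gamma$, and $r^D_\gamma(b)=\dim_kV_\gamma\ge1$. Apply Theorem \ref{thm:construction} with $n_{\kappa_0}=1$ and $n_\kappa=0$ for all other classes. The resulting idempotent $i\in B^D$ is adapted and stable, and $m_\gamma(i)=1$, so $\mathrm{Br}_D(i)\neq0$ by \eqref{eq:detect}. By Proposition \ref{prop:uniform}, $i\mathcal{O}Gi$ is a uniform almost-source algebra of $\mathcal{O}Gb$.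
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB} Alperin and Brou\'e, 1979.

\bibitem{AKO} Aschbacher, Kessar and Oliver, \emph{Fusion Systems in Algebra and Topology}, Part IV.

\bibitem{BG} Laurence Barker and Matthew Gelvin, \emph{Conjectural invariance with respect to the fusion system of an almost-source algebra}, arXiv:2103.02426 (2021).

\bibitem{BP} Brou\'e and Puig, 1980.

\end{thebibliography}
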